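\title{Second fundamental forms of $k$-surfaces parametrize quasi-Fuchsian space}

\begin{abstract}
Each end of a quasi-Fuchsian $3$-manifold contains, for every $k\in(-1,0)$, a unique convex closed surface of constant Gaussian curvature $k$. We prove that the conformal classes of the second fundamental forms of these two surfaces give a diffeomorphism from quasi-Fuchsian space onto the product of two Teichm\"uller spaces. Each surface splits the tangent space of quasi-Fuchsian space into two Lagrangian subspaces and thereby defines a quadratic form; the deformations that fix the conformal class lie in a cone where this form has a sign, and the cones of the two ends meet only at the origin. The same method treats mixed data chosen among the first, second and third fundamental forms.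
\end{abstract}

\section{Introduction}

\subsection{The problem and the results}

Let $\Sigma$ be an oriented closed surface of genus $g\ge2$, let $\overline\Sigma$ be $\Sigma$ with the opposite orientation, and let $\Gamma=\pi_1\Sigma$. We write $\mathcal T^{\mathfrak c}_\Sigma$ for the Teichm\"uller space of isotopy classes of conformal structures on $\Sigma$ and $\mathcal T^{\mathfrak h}_\Sigma$ for the space of isotopy classes of hyperbolic metrics, and likewise for $\overline\Sigma$.

A quasi-Fuchsian manifold is a quotient $M=\mathbb H^3/\rho(\Gamma)\cong\Sigma\times\mathbb R$ whose limit set $\Lambda\subset\partial_\infty\mathbb H^3$ is a Jordan curve; the convex hull $C$ of $\Lambda$ projects to the compact \emph{convex core} of $M$. The complement of the core has two components, the \emph{upper end} (toward $\Sigma\times(0,\infty)$) and the \emph{lower end}. They face the two discs of $\Omega=\partial_\infty\mathbb H^3\setminus\Lambda=\Omega^+\sqcup\Omega^-$, and the quotients $\Omega^\pm/\rho(\Gamma)$ are the \emph{conformal structures at infinity} $c^+_\infty\in\mathcal T^{\mathfrak c}_\Sigma$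 and $c^-_\infty\in\mathcal T^{\mathfrak c}_{\overline\Sigma}$. Let $\mathcal{QF}_\Sigma$ be the deformation space of marked quasi-Fuchsian manifolds.

By work of Labourie, each end contains, for each $k\in(-1,0)$, a unique locally strictly convex closed surface of constant Gaussian curvature $k$, a \emph{$k$-surface}, and these surfaces foliate the end as $k$ ranges over $(-1,0)$. Oriented as boundaries of their convex sides, the upper and the lower $k$-surface are identified by the marking with $\Sigma$ and $\overline\Sigma$. Let $\mathrm I^\pm_k,\mathrm{II}^\pm_k,\mathrm{III}^\pm_k$ be their fundamental forms. All are positive definite, and each surface gives three points of Teichm\"uller space: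
\[
h^\pm_k=|k|\,\mathrm I^\pm_k,\qquad c^\pm_k=\text{conformal class of }\mathrm{II}^\pm_k,\qquad h^{*\pm}_k=\frac{|k|}{1+k}\,\mathrm{III}^\pm_k .
\]
The metric $h_k^\pm$ is hyperbolic by scaling, and so is $h_k^{*\pm}$ (Section~\ref{ss:surfaces}). Consider
\[
B^{\mathfrak c}_k\colon\mathcal{QF}_\Sigma\to\mathcal T^{\mathfrak c}_\Sigma\times\mathcal T^{\mathfrak c}_{\overline\Sigma},\quad M\mapsto(c^+_k,c^-_k),\qquad
B^{\mathfrak h}_k\colon\mathcal{QF}_\Sigma\to\mathcal T^{\mathfrak h}_\Sigma\times\mathcal T^{\mathfrak h}_{\overline\Sigma},\quad M\mapsto(h^+_k,h^-_k).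
\]
As a consequence of work of Labourie and Schlenker, $B^{\mathfrak h}_k$ is a diffeomorphism for every $k\in(-1,0)$. The problem, which comes from Mazzoli's paper \cite{Mazzoli}, is whether the same holds for $B^{\mathfrak c}_k$. It does.

\begin{theorem}\label{thm:main}
For every $k\in(-1,0)$, the map $B^{\mathfrak c}_k\colon\mathcal{QF}_\Sigma\to\mathcal T^{\mathfrak c}_\Sigma\times\mathcal T^{\mathfrak c}_{\overline\Sigma}$ is a diffeomorphism.
\end{theorem}

\begin{proposition}\label{prop:distance}
For every $M\in\mathcal{QF}_\Sigma$ and $k\in(-1,0)$, $\ d_{\mathrm{Teich}}(c^\pm_k,c^\pm_\infty)\le\frac14\log\frac1{1+k}$.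
\end{proposition}

\begin{theorem}\label{thm:mixed}
For every $k\in(-1,0)$ and all $X,Y\in\{h,c,h^*\}$, the map $M\mapsto(X^+_k,Y^-_k)$ from $\mathcal{QF}_\Sigma$ to the product of the corresponding Teichm\"uller spaces is a diffeomorphism.
\end{theorem}

The proof of Theorem~\ref{thm:main} does not use Theorem~\ref{thm:mixed}.

\subsection{What to expect, and where the difficulty is}

The $k$-surfaces interpolate between the two classical boundaries of an end. As $k\to-1$ they approach the convex core (Lemma~\ref{lem:position}), and as $k\to0$ Proposition~\ref{prop:distance} says that $B^{\mathfrak c}_k$ converges uniformly to $M\mapsto(c^+_\infty,c^-_\infty)$, which is a homeomorphism by Bers' theorem. At a point with principal curvatures $\beta_1,\beta_2$, the forms $\mathrm I,\mathrm{II},\mathrm{III}$ have eigenvalues $1,\beta_i,\beta_i^2$ relative to $\mathrm I$, so $\mathrm{II}$ sits halfway between $\mathrm I$ and $\mathrm{III}$. With $B_k^{\mathfrak h}$ a diffeomorphism for every $k$ and the Bers map as the limit, the natural guess is that $B^{\mathfrak c}_k$ is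 a diffeomorphism too.

Being at bounded distance from the Bers map makes $B^{\mathfrak c}_k$ proper, but it says nothing about its differential. The heart of the matter is to show that a nonzero first-order deformation of $M$ cannot fix both $c^+_k$ and $c^-_k$. The two conditions live on different surfaces, which in general are related by no explicit map, so they cannot be compared pointwise. We compare them inside the finite-dimensional space $V=T_M\mathcal{QF}_\Sigma$, which carries a symplectic form $\omega$ and a complex structure $*$ that do not depend on any surface but can be computed on each (Section~\ref{sec:forms}). A $k$-surface $S$ splits $V$ into two Lagrangian subspaces, $\mathcal I_S$, the deformations that fix $\mathrm I$, and $*\mathcal I_S$, and the splitting defines a quadratic form $q_S$. Writing $q_\pm$ for the forms of the upper and lower surface, we prove: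
\begin{enumerate}
\item[(a)] $q_+<0$ on nonzero deformations that fix $c_k^+$, and $q_->0$ on those that fix $c_k^-$ (Section~\ref{sec:one});
\item[(b)] $q_+-q_-$ is positive definite on $V$ (Section~\ref{sec:two}).
\end{enumerate}
Together they give the injectivity of $dB^{\mathfrak c}_k$. Section~\ref{sec:fuchsian} carries out the whole scheme by hand for Fuchsian $M$; this computation is also a step of the proof of (b). Section~\ref{sec:infinity} proves Proposition~\ref{prop:distance} and Theorem~\ref{thm:main}, and Section~\ref{sec:mixed} proves Theorem~\ref{thm:mixed}.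

\section{Geometry of $k$-surfaces}\label{sec:background}

Throughout, $k\in(-1,0)$ is fixed and $\kappa=1+k\in(0,1)$, so that $|k|=1-\kappa$.

\subsection{Facts that we use}

\begin{enumerate}
\item[(F1)] The spaces $\mathcal T^{\mathfrak c}$ and $\mathcal T^{\mathfrak h}$ are manifolds diffeomorphic to $\mathbb R^{6g-6}$, and a smooth family of metrics (of hyperbolic metrics) on the surface gives a smooth map to $\mathcal T^{\mathfrak c}$ (to $\mathcal T^{\mathfrak h}$). For a path $\mathsf g_t$ of metrics, the derivative at $0$ in $\mathcal T^{\mathfrak c}$ vanishes if and only if $\dot{\mathsf g}=\mathcal L_Z\mathsf g+\lambda\mathsf g$ for a vector field $Z$ and a function $\lambda$; for hyperbolic metrics, the derivative in $\mathcal T^{\mathfrak h}$ vanishes if and only if $\dot{\mathsf g}=\mathcal L_Z\mathsf g$. Precomposing $\mathsf g_t$ with the time $-t$ flow of $Z$ removes the term $\mathcal L_Z\mathsf g$.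
\item[(F2)] The Teichm\"uller distance is $\frac12\log$ of the least dilatation of a quasiconformal map isotopic to the identity. If the eigenvalues $\lambda_1\ge\lambda_2$ of a metric $\mathsf g'$ relative to a metric $\mathsf g$ satisfy $\lambda_1/\lambda_2\le K^2$ everywhere, the identity has dilatation at most $K$. Closed balls are compact.
\item[(F3)] (Bers) The map $M\mapsto(c^+_\infty,c^-_\infty)$ is a homeomorphism $\mathcal{QF}_\Sigma\to\mathcal T^{\mathfrak c}_\Sigma\times\mathcal T^{\mathfrak c}_{\overline\Sigma}$. In particular $\mathcal{QF}_\Sigma$ is connected.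
\item[(F4)] Let $\rho$ be the holonomy of $M$ and $\mathfrak g=\mathfrak{so}(3,1)\cong\mathfrak{sl}_2\mathbb C$. The centralizer of $\rho$ is trivial, so $\operatorname{Hom}(\Gamma,SO_0(3,1))$ is smooth at $\rho$; its tangent vectors are the cocycles $\tau=\dot\rho\rho^{-1}\colon\Gamma\to\mathfrak g$, $\tau(\gamma\delta)=\tau(\gamma)+\operatorname{Ad}_{\rho(\gamma)}\tau(\delta)$. The character variety is smooth at $[\rho]$ and $\mathcal{QF}_\Sigma$ is open in it. Hence $V:=T_M\mathcal{QF}_\Sigma=H^1(\Gamma;\mathfrak g_{\operatorname{Ad}\rho})$, the quotient of the cocycles by the coboundaries $\gamma\mapsto A-\operatorname{Ad}_{\rho(\gamma)}A$, and $\dim_{\mathbb R}V=12g-12$.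
\item[(F5)] (Labourie, Schlenker) $B^{\mathfrak h}_k$ is a diffeomorphism. We use only that its differential is injective at every point, and we use this once, in Proposition~\ref{prop:positive}.
\end{enumerate}

\subsection{Surfaces in the hyperboloid model}\label{ss:surfaces}

Let $\mathbb H^3=\{\langle p,p\rangle=-1,\ p\text{ future directed}\}\subset\mathbb R^{3,1}$ and let $D$ be the flat derivative of $\mathbb R^{3,1}$. Fix the unit volume element $\mathrm{vol}\in\Lambda^4\mathbb R^{3,1}$ for which a basis $(e_1,e_2,e_3)$ of $T_p\mathbb H^3$ is positive exactly when $p\wedge e_1\wedge e_2\wedge e_3$ is a positive multiple of $\mathrm{vol}$, and use it to identify $\Lambda^4$ with $\mathbb R$.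

Let $\sigma\colon\widetilde\Sigma\to\mathbb H^3$ be a $\rho$-equivariant immersion with equivariant unit normal $\nu$. We write $X$ for $d\sigma(X)$ and $\langle\cdot,\cdot\rangle$ also for the induced metric $\mathrm I$, with Levi-Civita connection $\nabla$. The shape operator $B$ is defined by $d\nu=d\sigma\circ B$; then $\mathrm{II}=\langle B\cdot,\cdot\rangle$, $\mathrm{III}=\langle B\cdot,B\cdot\rangle$, and we put $H=\operatorname{tr}B$. Pairing with $\sigma$ and $\nu$ gives
\begin{equation}\label{eq:gaussformula}
D_XY=\nabla_XY+\langle X,Y\rangle\sigma-\langle BX,Y\rangle\nu .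
\end{equation}
For an endomorphism field $P$ let $d^\nabla P(X,Y)=\nabla_X(PY)-\nabla_Y(PX)-P[X,Y]$; $P$ is \emph{Codazzi} if $d^\nabla P=0$. The operator $B$ is self-adjoint and Codazzi, and the curvature of $\mathrm I$ is $-1+\det B$. Let $J$ and $dA$ be the rotation by $\pi/2$ and the area form of $\mathrm I$ for the orientation that makes $(\nu,e,Je)$ positive, so that $\sigma\wedge\nu\wedge X\wedge Y=dA(X,Y)$. Let $\varepsilon=+1$ if this is the orientation of $\Sigma$ and $\varepsilon=-1$ otherwise. Integrals $\int f\,dA$ are taken over $\Sigma$ with respect to the positive area measure.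

For a $k$-surface, $\nu$ is always the normal that points out of the convex side. Then $B>0$, $\det B=\kappa$, and $\varepsilon=+1$ for the upper surface, $\varepsilon=-1$ for the lower one. The connection $B^{-1}\nabla B$ is torsion-free by the Codazzi equation and preserves $\mathrm{III}$, so it is the Levi-Civita connection of $\mathrm{III}$; its curvature $2$-form is that of $\nabla$ while the area form is multiplied by $\kappa$. So $\mathrm{III}$ has curvature $k/\kappa$ and $h^*=\frac{|k|}\kappa\mathrm{III}$ is hyperbolic.

We use three facts about endomorphisms $P,Q$ of a Euclidean plane, with $1$ the identity and $P^T$ the adjoint. First, $P$ is self-adjoint if and only if $\operatorname{tr}(JP)=0$. Second, $BJB=(\det B)J$ for self-adjoint $B$. Third, let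
\[
P\star Q=\operatorname{tr}P\operatorname{tr}Q-\operatorname{tr}(PQ),
\]
the symmetric bilinear form with $P\star P=2\det P$ and $1\star P=\operatorname{tr}P$. Polarizing $PX\wedge PY=\det P\;X\wedge Y$ gives
\begin{equation}\label{eq:polar}
PX\wedge QY-PY\wedge QX=(P\star Q)\,X\wedge Y .
\end{equation}
By Cayley--Hamilton, $P\star Q=\det P\operatorname{tr}(P^{-1}Q)$ if $P$ is invertible.

\subsection{The convex region between the two surfaces}

\begin{lemma}\label{lem:convex}
Let $N$ be a compact connected hyperbolic $3$-manifold whose boundary is smooth with positive definite shape operator for the outward normal. Then a developing map $\widetilde N\to\mathbb H^3$ is a distance-preserving bijection onto a closed convex set. If moreover the holonomy is quasi-Fuchsian, this set contains the convex hull $C$ of the limit set in its interior.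
\end{lemma}

\begin{proof}
The universal cover $\widetilde N$ is a complete locally compact length space, so two points are joined by a shortest path. Every point has a neighborhood that develops isometrically onto a convex subset of $\mathbb H^3$, so this path develops to a geodesic segment of the same length. Hence distances are preserved, the image is convex, and it is closed by completeness. An orbit in the image accumulates on every point of $\Lambda$, so the image contains the geodesics joining points of $\Lambda$, hence $C$. In the projective model each point of $C$ is a convex combination of at least two points of $\Lambda$, so it is interior to a geodesic segment contained in $C$. No segment contained in the image has an interior point on its strictly convex boundary, so $C$ misses the boundary.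
\end{proof}

The two $k$-surfaces of $M$ bound a compact region $N\subset M$ that contains the core. Let $\widetilde N\subset\mathbb H^3$ be its lift.

\begin{lemma}\label{lem:position}
Let $S$ be a $k$-surface of $M$ with lift $\widetilde S$, and let $d$ be the maximal distance from a point of $\widetilde S$ to $C$. Then $\nu$ points out of $N$, so that $\widetilde N$ is convex, and
\[
e^{2d}\le\frac{1+\sqrt\kappa}{1-\sqrt\kappa}.
\]
\end{lemma}

\begin{proof}
The maximum $d>0$ is attained at some $\sigma(x)$ by cocompactness. Let $p\in C$ be the point nearest to $\sigma(x)$ and write $\sigma(x)=\cosh d\;p+\sinh d\;n$ with $n\in T_p\mathbb H^3$ a unit vector. By convexity $C$ lies in the half-space $\Pi^-=\{\langle\cdot,n\rangle\le0\}$, and $\langle\cdot,n\rangle$ is the hyperbolic sine of the signed distance to its boundary plane. Every point of $\widetilde S$ is within $d$ of $C\subset\Pi^-$, so the function $\langle\sigma,n\rangle$ attains its maximum $\sinh d$ at $x$. There its differential vanishes, so $n=-\sinh d\;\sigma\pm\cosh d\;\nu$, and by \eqref{eq:gaussformula}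 its Hessian is $\sinh d\,\langle X,X\rangle-\langle\nu,n\rangle\langle BX,X\rangle\le0$. As $B>0$, the sign is $+$ and $B\ge\tanh d$ at $x$. Thus $\kappa\ge\tanh^2d$, which is the inequality because $e^{2d}=\frac{1+\tanh d}{1-\tanh d}$.

The velocity of the ray $t\mapsto\cosh t\;p+\sinh t\;n$ at $t=d$ is $\sinh d\;p+\cosh d\;n=\nu(x)$. For $t>d$ the ray is at distance $t$ from $C$, so it stays in the lift of the same end, never meets $\partial\widetilde N$, and eventually lies outside $\widetilde N$. So $\nu$ points out of $\widetilde N$ at $x$, hence everywhere on the connected surface $S$. Convexity follows from Lemma~\ref{lem:convex}.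
\end{proof}

\subsection{Variations and smooth dependence}

Let $\sigma_t$ be a smooth family of immersions with normals $\nu_t$, and $\xi=\dot\sigma$. Differentiating the relations that define $\mathrm I_t,\nu_t,B_t$ gives
\begin{gather}
\dot{\mathrm I}(X,Y)=\langle D_X\xi,Y\rangle+\langle X,D_Y\xi\rangle,\qquad \dot BX=D_X\dot\nu-D_{BX}\xi,\label{eq:var1}\\
\langle\dot\nu,\nu\rangle=0,\qquad\langle\dot\nu,\sigma\rangle+\langle\nu,\xi\rangle=0,\qquad\langle\dot\nu,X\rangle+\langle\nu,D_X\xi\rangle=0 .\label{eq:var2}
\end{gather}
The relations \eqref{eq:var2} determine $\dot\nu$, so $\dot\nu,\dot{\mathrm I},\dot B$ depend linearly on $\xi$. For $\xi=f\nu$ they give $\dot\nu=-\nabla f+f\sigma$, and the tangential part of \eqref{eq:var1} gives $\dot B=-\nabla\nabla f+f(1-B^2)$. On a $k$-surface $B\star(1-B^2)=\kappa\operatorname{tr}(B^{-1}-B)=H-\kappa H=|k|H$, so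
\begin{equation}\label{eq:L}
(\det B)^{\displaystyle\cdot}=B\star\dot B=-Lf,\qquad Lf=\kappa\operatorname{tr}(B^{-1}\nabla\nabla f)-|k|Hf .
\end{equation}
The operator $L$ is elliptic because $B>0$. At a positive maximum of $f$ on $\Sigma$ we have $Lf<0$ because $|k|H>0$, and the same applies to $-f$; so $L$ is injective. The operators $sL+(1-s)\Delta$ are elliptic for $s\in[0,1]$, so $L$ has the index $0$ of the Laplacian and is invertible between H\"older spaces.

\begin{proposition}\label{prop:smooth}
Let $\rho_t$ be a smooth family of quasi-Fuchsian representations, with $t$ near $0$ in $\mathbb R^m$. The lifts of the upper and lower $k$-surfaces of $M_t=\mathbb H^3/\rho_t(\Gamma)$ have $\rho_t$-equivariant parametrizations $\sigma_t$ that are smooth in $(t,x)$. Hence $h_k^\pm,c_k^\pm,h_k^{*\pm}$ are smooth maps on $\mathcal{QF}_\Sigma$.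
\end{proposition}

\begin{proof}
We transfer the problem to a fixed manifold. Let $N'$ be a compact neighborhood of $N$ in $M_0$ with lift $\widetilde N'$, and let $\chi\ge0$ be smooth with compact support on $\widetilde N'$ and $\sum_\gamma\chi(\rho_0(\gamma)^{-1}p)=1$. The vector $v_t(p)=\sum_\gamma\chi(\rho_0(\gamma)^{-1}p)\,\rho_t(\gamma)\rho_0(\gamma)^{-1}p$ is a convex combination of points of $\mathbb H^3$, hence future timelike; the substitution $\gamma\to\delta\gamma$ shows $v_t(\rho_0(\delta)p)=\rho_t(\delta)v_t(p)$; and $v_0(p)=p$. The normalized maps $\Phi_t\colon\widetilde N'\to\mathbb H^3$ are local diffeomorphisms for small $t$ by cocompactness. They pull back the hyperbolic metric to a smooth family of hyperbolic metrics $\mathsf g_t$ on $N'$ with developing maps $\Phi_t$ and holonomies $\rho_t$.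

Let $S$ be a $k$-surface of $M_0$. For small $f\in C^{2,1/2}(S)$ let $F(t,f)\in C^{0,1/2}(S)$ be $\det B-\kappa$, computed for the metric $\mathsf g_t$ on the $\mathsf g_0$-normal graph of $f$ over $S$. By \eqref{eq:L}, $\partial_fF(0,0)=-L$, so the implicit function theorem gives solutions $f_t$ near $0$. They are smooth by elliptic regularity, and the same argument in $C^{j+2,1/2}$ at each nearby parameter shows that $f_t(x)$ is smooth in $(t,x)$. The two graphs have $B>0$ and curvature $k$, and they bound a compact region $N_t\subset N'$. By Lemma~\ref{lem:convex}, $N_t$ embeds in $M_t$ and contains the core in its interior. So the two graphs lie in the ends, and by Labourie's uniqueness they are the two $k$-surfaces; orientation tells which is the upper one. Compose the lifted graphs with $\Phi_t$ and use (F1).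
\end{proof}

\section{Deformations as $\mathfrak g$-valued $1$-forms}\label{sec:forms}

We need a description of $V$ that is independent of the surfaces and in which the variations of $\mathrm I,\mathrm{II},\mathrm{III}$ of a given surface can nevertheless be read off. De Rham cohomology with coefficients in $\mathfrak g$ does this.

\subsection{The structures $*$ and $\omega$}

Identify $\mathfrak g$ with $\Lambda^2\mathbb R^{3,1}$ by $(x\wedge y)z=\langle x,z\rangle y-\langle y,z\rangle x$, with the inner product $\langle x\wedge y,z\wedge w\rangle=\langle x,z\rangle\langle y,w\rangle-\langle x,w\rangle\langle y,z\rangle$. The Hodge star on $\Lambda^2$ is defined by $A\wedge*A'=\langle A,A'\rangle\mathrm{vol}$; it commutes with $SO_0(3,1)$.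

Let $\sigma,\nu$ be as in Section~\ref{ss:surfaces}. For a unit tangent vector $e$, the element $\mathfrak e=e\wedge Je$ does not depend on $e$; it is the infinitesimal rotation with $\mathfrak eX=JX$, $\mathfrak e\sigma=\mathfrak e\nu=0$, and $X\wedge Y=dA(X,Y)\mathfrak e$. From $\nu\wedge e\wedge\sigma\wedge Je=\mathrm{vol}$, $\sigma\wedge e\wedge\nu\wedge Je=-\mathrm{vol}$, $\sigma\wedge\nu\wedge\mathfrak e=\mathrm{vol}$ and the norms $1,-1,-1,1$ of $\nu\wedge e$, $\sigma\wedge e$, $\sigma\wedge\nu$, $\mathfrak e$ we get, for tangent $v$,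
\begin{equation}\label{eq:star}
*(\nu\wedge v)=\sigma\wedge Jv,\qquad *(\sigma\wedge v)=\nu\wedge Jv,\qquad *\mathfrak e=\sigma\wedge\nu,\qquad *(\sigma\wedge\nu)=-\mathfrak e .
\end{equation}
So $*^2=-1$, and $*$ turns a rotation about a geodesic into a translation along it. Since $A\wedge*A'=A'\wedge*A=*A\wedge A'$, we also have $*A\wedge*A'=-A\wedge A'$.

Let $\alpha$ be a closed $\rho$-equivariant $\mathfrak g$-valued $1$-form on $\widetilde\Sigma$. A primitive $K$ satisfies $K(\gamma x)=\operatorname{Ad}_{\rho(\gamma)}K(x)+\tau(\gamma)$ for a cocycle $\tau$, and we put $[\alpha]=[\tau]\in V$. If $\tau(\gamma)=A-\operatorname{Ad}_{\rho(\gamma)}A$, then $K-A$ is equivariant; so $[\alpha]=0$ if and only if $\alpha=dG$ with $G$ equivariant. Every cocycle occurs: with $\chi\in C^\infty_c(\widetilde\Sigma)$ and $\sum_\gamma\chi(\gamma^{-1}x)=1$, take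
\begin{equation}\label{eq:Ktau}
K_\tau(x)=\sum_\gamma\chi(\gamma^{-1}x)\,\tau(\gamma).
\end{equation}
Being constant and equivariant, $*$ preserves closed and exact equivariant forms and acts on $V$ with $*^2=-1$. Define, with the orientation of $\Sigma$,
\[
\omega([\alpha],[\alpha'])=\int_\Sigma\alpha\wedge\alpha',\qquad(\alpha\wedge\alpha')(X,Y)=\alpha(X)\wedge\alpha'(Y)-\alpha(Y)\wedge\alpha'(X)\in\Lambda^4=\mathbb R .
\]
This is well defined because $dG\wedge\alpha'=d(G\wedge\alpha')$, and antisymmetric because elements of $\Lambda^2$ commute. The pairing $\Lambda^2\times\Lambda^2\to\Lambda^4$ is invariant and nondegenerate, so $\omega$ is nondegenerate by Poincar\'e duality with local coefficients. Finally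
\begin{equation}\label{eq:anti}
\omega(*u,*v)=-\omega(u,v).
\end{equation}

\subsection{Forms adapted to a surface}

At each point, $\mathfrak g$ is the direct sum of $\sigma\wedge T$, $\nu\wedge T$, $\mathbb R\mathfrak e$ and $\mathbb R\,\sigma\wedge\nu$, with $T$ the tangent plane. An equivariant $1$-form is \emph{tangential} if it has no $\sigma\wedge\nu$ component, that is,
\[
\alpha=-\sigma\wedge a+\nu\wedge b+\eta\,\mathfrak e,
\]
with $a,b$ endomorphism fields and $\eta$ a $1$-form on $\Sigma$. The signs are such that $\alpha(X)\sigma=aX$ and $\alpha(X)\nu=bX$. We call $(a,b)$ the \emph{data} of $\alpha$.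

\begin{lemma}\label{lem:tangential}
Let $\sigma$ be any equivariant immersion with unit normal $\nu$.
\begin{enumerate}
\item[(i)] A tangential form is closed if and only if
\[
\begin{array}{llll}
\mathrm{(C1)}& b-Ba\ \text{is self-adjoint}, &\mathrm{(C2)}& d^\nabla a(X,Y)=\eta(Y)JX-\eta(X)JY,\\[2pt]
\mathrm{(C3)}& d^\nabla b(X,Y)=\eta(Y)JBX-\eta(X)JBY, &\mathrm{(C4)}& d\eta=(\operatorname{tr}a-B\star b)\,dA .
\end{array}
\]
In particular, if $\alpha$ is closed and $a=0$, then $\eta=0$ and $b$ is self-adjoint; if $\alpha$ is closed, $b=0$ and $B$ is invertible, then $\eta=0$ and $Ba$ is self-adjoint.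
\item[(ii)] For closed tangential forms $\alpha,\alpha'$,
\begin{equation}\label{eq:omega}
\omega([\alpha],[\alpha'])=\varepsilon\int(a\star b'-b\star a')\,dA .
\end{equation}
\item[(iii)] For a function $s$ on $\Sigma$, the form $\alpha-d(s\mathfrak e)$ has data $(a+sJ,\ b+sJB)$.
\end{enumerate}
\end{lemma}

\begin{proof}
From $\mathfrak e\sigma=\mathfrak e\nu=0$ we get $(D_X\mathfrak e)\sigma=-JX$ and $(D_X\mathfrak e)\nu=-JBX$, and $D_X\mathfrak e\perp\mathfrak e$ since $\mathfrak e$ has constant norm. So $D_X\mathfrak e=\sigma\wedge JX-\nu\wedge JBX$, which gives (iii). By \eqref{eq:gaussformula},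
\begin{align*}
D_X(-\sigma\wedge aY)&=-X\wedge aY-\sigma\wedge\nabla_X(aY)+\langle X,BaY\rangle\,\sigma\wedge\nu,\\
D_X(\nu\wedge bY)&=BX\wedge bY+\nu\wedge\nabla_X(bY)-\langle X,bY\rangle\,\sigma\wedge\nu,\\
D_X(\eta(Y)\mathfrak e)&=X(\eta(Y))\,\mathfrak e+\eta(Y)\,(\sigma\wedge JX-\nu\wedge JBX).
\end{align*}
In $d\alpha(X,Y)=D_X(\alpha(Y))-D_Y(\alpha(X))-\alpha([X,Y])$, the components along $\sigma\wedge\nu$, $\sigma\wedge T$, $\nu\wedge T$ give (C1), (C2), (C3), and the component along $\mathfrak e$ gives (C4) by \eqref{eq:polar}. The special cases follow by taking $X,Y$ linearly independent in (C2), (C3).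

For (ii), the products containing $\sigma\wedge\sigma$, $\nu\wedge\nu$ or three tangent vectors vanish, so
\[
\alpha(X)\wedge\alpha'(Y)=-\sigma\wedge aX\wedge\nu\wedge b'Y-\nu\wedge bX\wedge\sigma\wedge a'Y=\sigma\wedge\nu\wedge(aX\wedge b'Y-bX\wedge a'Y).
\]
Antisymmetrize in $X,Y$ with \eqref{eq:polar}; the sign $\varepsilon$ compares $dA$ with the orientation of $\Sigma$.
\end{proof}

\subsection{The dictionary}

From now on $\sigma$ parametrizes a $k$-surface $S$ of $M$. A closed tangential form is \emph{admissible} if it satisfies the trace condition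
\[
\mathrm{(T)}\qquad\operatorname{tr}(B^{-1}b)=\operatorname{tr}a ,
\]
which (iii) above preserves. The next two lemmas say that admissible forms are exactly the first-order motions of the $k$-surface, through the relations
\begin{equation}\label{eq:dict}
\dot{\mathrm I}=\langle(a+a^T)\cdot,\cdot\rangle,\qquad\dot B=b-aB .
\end{equation}
Under \eqref{eq:dict}, (T) says that $\det B$ is stationary, and differentiating $\mathrm{II}_t=\mathrm I_t(B_t\cdot,\cdot)$ and $\mathrm{III}_t=\mathrm I_t(B_t\cdot,B_t\cdot)$ gives
\begin{equation}\label{eq:dict2}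
\dot{\mathrm{II}}=\langle(a^TB+b)\cdot,\cdot\rangle,\qquad\dot{\mathrm{III}}=\langle(Bb+b^TB)\cdot,\cdot\rangle .
\end{equation}

\begin{lemma}\label{lem:toforms}
Let $\rho_t$ be a path tangent to $u\in V$ and $\sigma_t$ any smooth family of equivariant parametrizations of the corresponding $k$-surfaces with $\sigma_0=\sigma$. Then $u$ is represented by an admissible form that satisfies \eqref{eq:dict} with $a$ self-adjoint. For every function $s$, the same holds with the data $(a+sJ,b+sJB)$, except for the self-adjointness.
\end{lemma}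

\begin{proof}
We follow the moving frame. Let $A_t=(\mathrm I_0^{-1}\mathrm I_t)^{-1/2}$, so that $\mathrm I_t(A_t\cdot,A_t\cdot)=\mathrm I_0$, and let $a=-\dot A=\frac12\mathrm I^{-1}\dot{\mathrm I}$. Let $\Psi_t(x)\in SO_0(3,1)$ send $\sigma_0,\nu_0,d\sigma_0(X)$ to $\sigma_t,\nu_t,d\sigma_t(A_tX)$. Then $\Psi_t(\gamma x)=\rho_t(\gamma)\Psi_t(x)\rho_0(\gamma)^{-1}$, so $K=\dot\Psi$ has the cocycle $\dot\rho\rho^{-1}$ and $u=[dK]$. Differentiating $\Psi_t\sigma_0=\sigma_t$ and $\Psi_t\nu_0=\nu_t$ along $X$ gives
\[
(D_X\Psi_t)\sigma_0+\Psi_tX=\Psi_tA_t^{-1}X,\qquad(D_X\Psi_t)\nu_0+\Psi_tBX=\Psi_tA_t^{-1}B_tX,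
\]
and the $t$-derivatives at $0$ are $(D_XK)\sigma=aX$ and $(D_XK)\nu=(aB+\dot B)X$. These vectors are tangent, so $dK$ is tangential with $b=aB+\dot B$, and (T) holds because $\det B_t=\kappa$. The last claim is Lemma~\ref{lem:tangential}(iii); the right sides of \eqref{eq:dict} do not change.
\end{proof}

\begin{lemma}\label{lem:fromforms}
Let $\alpha$ be admissible.
\begin{enumerate}
\item[(i)] There are a path $\rho_t$ tangent to $[\alpha]$ and parametrizations $\sigma_t$ of the $k$-surfaces, $\sigma_0=\sigma$, for which \eqref{eq:dict} holds.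
\item[(ii)] If $\alpha=dG$ with $G$ equivariant, there are a vector field $Y$ and a function $\mu$ on $\Sigma$ with $G=-\sigma\wedge Y+\nu\wedge BY+\mu\mathfrak e$, and $a=\nabla Y-\mu J$, $b=\nabla(BY)-\mu JB$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $K$ be a primitive with cocycle $\tau$, choose $\rho_t$ with $\dot\rho\rho^{-1}=\tau$ by (F4), and let $\sigma_t$ be given by Proposition~\ref{prop:smooth}. Both $\xi=K\sigma$ and $\xi=\dot\sigma$ are tangent to $\mathbb H^3$ and satisfy $\xi(\gamma x)=\rho(\gamma)\xi(x)+\tau(\gamma)\rho(\gamma)\sigma(x)$, so $K\sigma-\dot\sigma=Z+f\nu$ with $Z,f$ defined on $\Sigma$. Precomposing $\sigma_t$ with the flow of $Z$, we may assume $Z=0$. We compute the variations produced by the field $\xi=K\sigma$, which is realized by $\exp_{\sigma_t}(tf\nu_t)$. We have $D_X\xi=aX+KX$. Since $K$ is skew and $aX$ is tangent, $K\nu$ satisfies \eqref{eq:var2}, so $\dot\nu=K\nu$ and $D_X\dot\nu=bX+KBX$. Then \eqref{eq:var1} gives $\dot{\mathrm I}=\langle(a+a^T)\cdot,\cdot\rangle$ and $\dot BX=bX+KBX-aBX-KBX$, which is \eqref{eq:dict}.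 By (T), $\det B$ is stationary under $K\sigma$; it is stationary under $\dot\sigma$; by linearity and \eqref{eq:L}, $Lf=0$. So $f=0$ and $\dot\sigma=K\sigma$.

(ii) Take $K=G$, $\rho_t=\rho$. Write $G\sigma=Y+f\nu$ and let $\sigma_t$ be $\sigma$ precomposed with the flow of $Y$. The argument of (i) gives $f=0$ and $G\nu=\dot\nu=d\nu(Y)=BY$, so $G$ has the stated form, and $GX=\langle X,Y\rangle\sigma-\langle BY,X\rangle\nu+\mu JX$. Now take tangential parts in $aX=(D_XG)\sigma=D_XY-GX$ and $bX=(D_XG)\nu=D_X(BY)-GBX$.
\end{proof}

Let $h_S,c_S,h_S^*$ be the maps $h^\pm_k,c^\pm_k,h^{*\pm}_k$ of the end that contains $S$, and put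
\[
\mathcal I_S=\ker dh_S,\qquad\mathcal C_S=\ker dc_S\qquad\text{in }V .
\]
We write $\mathcal I_\pm,\mathcal C_\pm$ for the upper and lower surface. The goal is $\mathcal C_+\cap\mathcal C_-=0$.

\section{The Fuchsian case by hand}\label{sec:fuchsian}

Let $M$ be Fuchsian: $\rho$ preserves a plane, parametrized by $\sigma_0$, with hyperbolic metric $\mathsf h$, constant upward normal $\nu_0$ and $B=0$, $\varepsilon=1$. Let $W$ be the space of trace-free self-adjoint Codazzi tensors of $\mathsf h$. These correspond to real parts of holomorphic quadratic differentials, so $\dim W=6g-6$ by Riemann--Roch. The space $W$ is stable under $\varphi\mapsto J\varphi$, because $J$ is parallel, $\operatorname{tr}(J\varphi)=0$ and $\operatorname{tr}(J J\varphi)=0$. Put $\langle\varphi,\psi\rangle=\int\operatorname{tr}(\varphi\psi)\,dA_{\mathsf h}$, a positive definite product on $W$.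

\emph{Coordinates on $V$.} For $\varphi\in W$ the forms $\sigma_0\wedge\varphi$ and $\nu_0\wedge\varphi$ satisfy (C1)--(C4) with $B=0$, $\eta=0$. Let $\alpha_\varphi,\beta_\varphi\in V$ be their classes. By \eqref{eq:omega} and \eqref{eq:star},
\begin{equation}\label{eq:fuchs}
\omega(\alpha_\varphi,\alpha_\psi)=\omega(\beta_\varphi,\beta_\psi)=0,\quad\omega(\alpha_\varphi,\beta_\psi)=\langle\varphi,\psi\rangle,\quad*\alpha_\varphi=\beta_{J\varphi},\quad*\beta_\varphi=\alpha_{J\varphi}.
\end{equation}
For $u=\alpha_\varphi+\beta_\psi$ we get $\omega(u,\beta_\varphi)=|\varphi|^2$ and $\omega(\alpha_\psi,u)=|\psi|^2$, so $(\varphi,\psi)\mapsto\alpha_\varphi+\beta_\psi$ is injective, hence an isomorphism $W\oplus W\to V$ by dimension.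

\emph{The surfaces.} Let $r>0$ with $\tanh^2r=\kappa$, and $\mathsf s=\sinh r$, $\mathsf c=\cosh r$. The upper equidistant surface $\sigma=\mathsf c\sigma_0+\mathsf s\nu_0$ has normal $\nu=\mathsf s\sigma_0+\mathsf c\nu_0$, $d\sigma=\mathsf c\,d\sigma_0$ and $B=\tanh r$. So $\det B=\kappa$, and by uniqueness it is the upper $k$-surface. Its forms $\mathrm I,\mathrm{II},\mathrm{III}$ are constant multiples of $\mathsf h$.

\emph{The kernels.} For $u=\alpha_\varphi+\beta_\psi$ put $m=\mathsf c\psi-\mathsf s\varphi$ and $n=\mathsf c\varphi-\mathsf s\psi$. Then $\varphi=\mathsf sm+\mathsf cn$, $\psi=\mathsf cm+\mathsf sn$, so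
\[
u=x+y,\qquad x=\mathsf s\alpha_m+\mathsf c\beta_m=[\nu\wedge d\sigma_0(m\,\cdot)],\qquad y=\mathsf c\alpha_n+\mathsf s\beta_n=[\sigma\wedge d\sigma_0(n\,\cdot)].
\]
The sum of the two forms is closed and tangential for $\sigma$, with data $a=-n/\mathsf c$, $b=m/\mathsf c$; it is admissible because all traces vanish. By Lemma~\ref{lem:fromforms}(i) and \eqref{eq:dict2}, the variations of $\mathrm I,\mathrm{II},\mathrm{III}$ are nonzero constant multiples of $\mathsf h(\zeta\cdot,\cdot)$ with
\[
\zeta=n,\qquad\zeta=m-\tanh r\;n,\qquad\zeta=m .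
\]
Such a variation is trivial in Teichm\"uller space only if $\zeta=0$. Indeed, for a vector field $Z$ the $1$-form $X\mapsto dA_{\mathsf h}(Z,\zeta X)$ has differential $(\nabla Z\star\zeta)\,dA_{\mathsf h}=-\operatorname{tr}(\zeta\nabla Z)\,dA_{\mathsf h}$ by \eqref{eq:polar} and the Codazzi equation; so if $\zeta=\nabla Z+(\nabla Z)^T+\lambda$ as in (F1), then $|\zeta|^2=2\int\operatorname{tr}(\zeta\nabla Z)\,dA_{\mathsf h}=0$. Therefore, using \eqref{eq:fuchs} for the middle equality,
\[
\mathcal I_+=\{\varphi=\tanh r\;\psi\},\qquad*\mathcal I_+=\{\psi=\tanh r\;\varphi\}=\ker dh^{*+}_k,\qquad\mathcal C_+=\{\psi=\tanh2r\;\varphi\};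
\]
the last equation is $\mathsf cm=\mathsf sn$, that is, $(\mathsf c^2+\mathsf s^2)\psi=2\mathsf c\mathsf s\varphi$. The lower surface is $\sigma=\mathsf c\sigma_0-\mathsf s\nu_0$ with $-\nu=-\mathsf s\sigma_0+\mathsf c\nu_0$ and $B=\tanh r$. With $m=\mathsf c\psi+\mathsf s\varphi$, $n=\mathsf c\varphi+\mathsf s\psi$ the data are $a=-n/\mathsf c$, $b=-m/\mathsf c$, the three tensors $\zeta$ are $n$, $m+\tanh r\;n$, $m$, and $\mathcal I_-,*\mathcal I_-,\mathcal C_-$ are given by the same equations with $r$ replaced by $-r$.

So $\mathcal C_+\cap\mathcal C_-=0$ because $\tanh2r\ne0$. As $k\to-1$ both spaces tend to $\{\psi=0\}$ and the transversality degenerates; as $k\to0$ the three spaces of each end tend to $\{\psi=\pm\varphi\}$.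

\emph{The quadratic forms.} The coordinates $(\varphi,\psi)$ exist only at Fuchsian points, so we rephrase the transversality in terms of $\omega$ and $*$. We have $V=\mathcal I_\pm\oplus*\mathcal I_\pm$; for the corresponding decomposition $u=x+y$ let $q_\pm(u)=\omega(x,y)$. By \eqref{eq:fuchs}, $q_+(u)=(\mathsf s^2-\mathsf c^2)\langle m,n\rangle=-\langle m,n\rangle$, and likewise for $q_-$ with $\mathsf s$ replaced by $-\mathsf s$. Expanding,
\begin{equation}\label{eq:qfuchs}
q_\pm(\alpha_\varphi+\beta_\psi)=\pm\tfrac12\sinh2r\,(|\varphi|^2+|\psi|^2)-\cosh2r\,\langle\varphi,\psi\rangle .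
\end{equation}
On $\mathcal C_\pm$ we have $m=\pm\tanh r\;n$, so $q_\pm=\mp\tanh r\,|n|^2$, which is (a) of the introduction; and $q_+-q_-=\sinh2r\,(|\varphi|^2+|\psi|^2)$, which is (b). See Figure~\ref{fig:cones}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!30] (0,0)--(2,0.8)--(2,2)--(0.8,2)--cycle;
\fill[gray!30] (0,0)--(-2,-0.8)--(-2,-2)--(-0.8,-2)--cycle;
\fill[gray!12] (0,0)--(2,-0.8)--(2,-2)--(0.8,-2)--cycle;
\fill[gray!12] (0,0)--(-2,0.8)--(-2,2)--(-0.8,2)--cycle;
\draw[->] (-2.3,0)--(2.4,0) node[right] {$x$};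
\draw[->] (0,-2.3)--(0,2.4) node[above] {$y$};
\draw (-2,-0.8)--(2,0.8) node[right] {$*\mathcal I_+$};
\draw (-0.8,-2)--(0.8,2) node[above] {$\mathcal I_+$};
\draw[very thick] (-2,-1.38)--(2,1.38) node[right] {$\mathcal C_+$};
\draw (-2,0.8)--(2,-0.8) node[right] {$*\mathcal I_-$};
\draw (0.8,-2)--(-0.8,2) node[above] {$\mathcal I_-$};
\draw[very thick] (-2,1.38)--(2,-1.38) node[right] {$\mathcal C_-$};
\end{tikzpicture}
\caption{The plane $\{x\alpha_{\varphi}+y\beta_{\varphi}\}$ in the tangent space at a Fuchsian point, for a fixed $\varphi\ne0$. The lines $*\mathcal I_\pm,\mathcal C_\pm,\mathcal I_\pm$ have slopes $\pm\tanh r,\pm\tanh2r,\pm\coth r$, where $\tanh^2r=1+k$. The dark cone $\{q_+\le0\}$ contains $\mathcal C_+$, the light cone $\{q_-\ge0\}$ contains $\mathcal C_-$, and the two cones meet only at the origin.}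
\label{fig:cones}
\end{figure}

\section{The quadratic form of one $k$-surface}\label{sec:one}

Let $M$ be arbitrary and $S$ one of its $k$-surfaces. For a tangential form put
\[
Q(\alpha)=\int a\star b\,dA .
\]
In the Fuchsian computation for the upper surface, $Q=\langle m,n\rangle=-q_+$. In general a deformation that fixes $c_S$ has a representative with $a\star b\ge0$ pointwise, but $Q$ is not a function of the class, and this representative is not the one that computes $q_S$. The two differ by an exact form, so we must control $Q$ on exact forms. Call an admissible form \emph{balanced} if $b$ is self-adjoint; then $Ba$ is self-adjoint by (C1). Since $\operatorname{tr}J(b+sJB)=\operatorname{tr}(Jb)-sH$ and $H>0$, the representative in Lemma~\ref{lem:toforms} can always be chosen balanced.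

\begin{lemma}\label{lem:exact}
If $\alpha=dG$ is balanced, with $G$ equivariant and $Y,\mu$ as in Lemma~\ref{lem:fromforms}(ii), then
\[
Q(\alpha)=-|k|\int\mathrm{II}(Y,Y)\,dA-\int\mu^2H\,dA\le0,
\]
with equality if and only if $G=0$.
\end{lemma}

\begin{proof}
For vector fields $Y,Z$ let $\vartheta(X)=dA(Y,\nabla_XZ)$. By \eqref{eq:polar},
\[
d\vartheta(X_1,X_2)=(\nabla Y\star\nabla Z)\,dA(X_1,X_2)+dA(Y,R(X_1,X_2)Z),
\]
where $R(X_1,X_2)Z=k(\langle X_2,Z\rangle X_1-\langle X_1,Z\rangle X_2)=-k\,dA(X_1,X_2)JZ$. As $dA(Y,JZ)=\langle Y,Z\rangle$, Stokes' theorem gives $\int\nabla Y\star\nabla Z\,dA=k\int\langle Y,Z\rangle\,dA$. For $Z=BY$ this reads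
\[
\int(a+\mu J)\star(b+\mu JB)\,dA=k\int\mathrm{II}(Y,Y)\,dA .
\]
Since $\operatorname{tr}J=\operatorname{tr}(JB)=0$, we have $J\star b=-\operatorname{tr}(Jb)=0$, $a\star JB=-\operatorname{tr}(JBa)=0$ and $J\star JB=H$. The identity follows, and equality forces $Y=0$, $\mu=0$.
\end{proof}

Both $k<0$ and $B>0$ are needed for the two terms to have the same sign. Balance is needed too: $G=\mu\mathfrak e$ gives the admissible data $(-\mu J,-\mu JB)$ and $Q(dG)=+\int\mu^2H\,dA$.

\begin{lemma}\label{lem:splitting}
\begin{enumerate}
\item[(i)] $\mathcal I_S$ is the set of classes $[\nu\wedge b]$ with $\nu\wedge b$ closed, $b$ self-adjoint, $\operatorname{tr}(B^{-1}b)=0$.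
\item[(ii)] $\omega$ vanishes on $\mathcal I_S$ and on $*\mathcal I_S$.
\item[(iii)] $\dim\mathcal I_S=6g-6$ and $V=\mathcal I_S\oplus*\mathcal I_S$.
\item[(iv)] $*\mathcal I_S=\ker dh^*_S$.
\end{enumerate}
\end{lemma}

Part (iv) is used only for Theorem~\ref{thm:mixed}. It explains the splitting: $\nu\wedge b$ kills $\sigma$ and leaves $\mathrm I=\langle d\sigma,d\sigma\rangle$ fixed, while $*(\nu\wedge b)=\sigma\wedge Jb$ kills $\nu$ and leaves $\mathrm{III}=\langle d\nu,d\nu\rangle$ fixed.

\begin{proof}
(i) Such a form is admissible with $a=0$, so Lemma~\ref{lem:fromforms}(i) gives $\dot{\mathrm I}=0$. Conversely, for $u\in\mathcal I_S$ reparametrize by (F1) so that $\dot{\mathrm I}=0$. Lemma~\ref{lem:toforms} gives an admissible representative with $a=0$; then $\eta=0$ and $b$ is self-adjoint by Lemma~\ref{lem:tangential}(i), and (T) is the trace condition.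

(ii) Use \eqref{eq:omega} with $a=a'=0$, then \eqref{eq:anti}.

(iii) As the kernel of a linear map from $V$ to a space of dimension $6g-6$, $\mathcal I_S$ has dimension at least $6g-6=\frac12\dim V$. So it suffices to show $\mathcal I_S\cap*\mathcal I_S=0$. Let $w=[\nu\wedge b_1]=*[\nu\wedge b_2]=[\sigma\wedge Jb_2]$ with $b_1,b_2$ as in (i). Then $\nu\wedge b_1-\sigma\wedge Jb_2=dG$ with $G$ equivariant and data $(Jb_2,b_1)$. This form is balanced, since $\operatorname{tr}(B^{-1}b_1)=0=\operatorname{tr}(Jb_2)$ and $b_1$ is self-adjoint. By \eqref{eq:omega}, $0=\omega([dG],[\nu\wedge b_1])=\varepsilon Q(dG)$. By Lemma~\ref{lem:exact}, $G=0$, so $b_1=0$ and $w=0$.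

(iv) For $b$ as in (i), $\sigma\wedge Jb$ is closed with data $(-Jb,0)$ and $\operatorname{tr}(Jb)=0$, so it is admissible, and $\dot{\mathrm{III}}=0$ by Lemma~\ref{lem:fromforms}(i) and \eqref{eq:dict2}. Conversely let $u\in\ker dh^*_S$, and reparametrize so that $\dot{\mathrm{III}}=0$. By \eqref{eq:dict2}, the representative of Lemma~\ref{lem:toforms} has $Bb=\zeta J$ for a function $\zeta$, so $b=\zeta B^{-1}J=\frac\zeta\kappa JB$. Taking $s=-\zeta/\kappa$ we obtain an admissible representative with $b=0$. It equals $-\sigma\wedge a$ with $\operatorname{tr}(JBa)=0$ by Lemma~\ref{lem:tangential}(i), and $\operatorname{tr}a=0$ by (T). Its star is the closed form $\nu\wedge b'$, $b'=-Ja$, with $\operatorname{tr}(Jb')=\operatorname{tr}a=0$ and $\operatorname{tr}(B^{-1}b')=-\kappa^{-1}\operatorname{tr}(JBa)=0$. So $*u\in\mathcal I_S$ and $u=-*(*u)\in*\mathcal I_S$.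
\end{proof}

\begin{definition}
For $u=x+y$ with $x\in\mathcal I_S$, $y\in*\mathcal I_S$, let $q_S(u)=\omega(x,y)$.
\end{definition}

\begin{lemma}\label{lem:max}
If $\alpha$ is a balanced representative of $u\in V$, then $\varepsilon q_S(u)\le-Q(\alpha)$.
\end{lemma}

\begin{proof}
Write $x=[\nu\wedge b_1]$ and $y=*[\nu\wedge b_2]=[-\sigma\wedge a_1]$, with $b_1,b_2$ as in Lemma~\ref{lem:splitting}(i) and $a_1=-Jb_2$. The form $-\sigma\wedge a_1+\nu\wedge b_1$ represents $u$ and is balanced, as in the proof of (iii). So $\alpha+\sigma\wedge a_1-\nu\wedge b_1=dG$ is balanced, with $G$ equivariant and data $\hat a=a-a_1$, $\hat b=b-b_1$. By \eqref{eq:omega},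
\[
0=\omega([dG],x)=\varepsilon\int\hat a\star b_1\,dA,\qquad0=\omega([dG],y)=-\varepsilon\int\hat b\star a_1\,dA,\qquad\omega(x,y)=-\varepsilon\int a_1\star b_1\,dA .
\]
The cross terms in $\int(a_1+\hat a)\star(b_1+\hat b)\,dA$ therefore vanish, so $Q(\alpha)=-\varepsilon q_S(u)+Q(dG)$, and $Q(dG)\le0$ by Lemma~\ref{lem:exact}.
\end{proof}

The proof shows that $-\varepsilon q_S(u)$ is the maximum of $Q$ over balanced representatives of $u$. To give $q_S(u)$ a sign it is enough to find one such representative with $Q>0$.

\begin{proposition}\label{prop:cone}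
If $0\ne u\in\mathcal C_S$, then $\varepsilon q_S(u)<0$.
\end{proposition}

\begin{proof}
By (F1), reparametrize so that $\dot{\mathrm{II}}=\lambda\mathrm{II}$ for a function $\lambda$, and take a balanced representative $\alpha$ from Lemma~\ref{lem:toforms}. Then $a^TB=Ba$, so \eqref{eq:dict2} gives $b=\lambda B-Ba$, and (T) gives $2\lambda-\operatorname{tr}a=\operatorname{tr}a$. Write $a=\frac\lambda2+a_0$ with $\operatorname{tr}a_0=0$; then $b=\frac\lambda2B-Ba_0$ and $Ba_0$ is self-adjoint. In an orthonormal frame with $B=\operatorname{diag}(\beta_1,\beta_2)$,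
\[
a_0=\begin{pmatrix}p&r_{12}\\r_{21}&-p\end{pmatrix},\qquad\beta_1r_{12}=\beta_2r_{21},\qquad a_0^2=\varrho^2,\qquad\varrho^2=p^2+\frac{\beta_1}{\beta_2}r_{12}^2,\quad\varrho\ge0 .
\]
Using $1\star P=\operatorname{tr}P$, $a_0\star B=-\operatorname{tr}(Ba_0)$ and $a_0\star Ba_0=-\operatorname{tr}(Ba_0^2)=-\varrho^2H$, we get
\[
a\star b=\tfrac{\lambda^2}4H-\lambda\operatorname{tr}(Ba_0)+\varrho^2H\ \ge\ \Big(\tfrac{\lambda^2}4+\varrho^2\Big)\big(H-|\beta_1-\beta_2|\big),
\]
because $|\operatorname{tr}(Ba_0)|=|p|\,|\beta_1-\beta_2|\le\varrho|\beta_1-\beta_2|$ and $|\lambda|\varrho\le\frac{\lambda^2}4+\varrho^2$. Here $H-|\beta_1-\beta_2|=2\min(\beta_1,\beta_2)>0$ by strict convexity. So $Q(\alpha)\ge0$, and $Q(\alpha)=0$ forces $\lambda=\varrho=0$, hence $a=b=0$, hence $\eta=0$ by Lemma~\ref{lem:tangential}(i), and $u=0$. For $u\neq0$, Lemma~\ref{lem:max} gives $\varepsilon q_S(u)\le-Q(\alpha)<0$.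
\end{proof}

\section{Comparing the two surfaces}\label{sec:two}

The forms $q_+$ and $q_-$ are computed on different surfaces, and we have no formula for their difference. But the difference can degenerate only where $dB^{\mathfrak h}_k$ does, so its signature is constant and can be read at a Fuchsian point.

\begin{proposition}\label{prop:positive}
For every $M\in\mathcal{QF}_\Sigma$, the form $q_+-q_-$ is positive definite on $T_M\mathcal{QF}_\Sigma$.
\end{proposition}

\begin{proof}
\emph{Nondegeneracy.} Let $s_\pm$ be the involution of $V$ equal to $1$ on $\mathcal I_\pm$ and to $-1$ on $*\mathcal I_\pm$. For $u=x+y$, $v=x'+y'$, Lemma~\ref{lem:splitting}(ii) gives $\omega(u,s_\pm v)=-\omega(x,y')-\omega(x',y)$. This is symmetric in $u,v$ and equals $-2q_\pm(u)$ for $u=v$. So $q_+-q_-$ has the polar form $-\frac12\omega(u,(s_+-s_-)v)$, and since $\omega$ is nondegenerate it suffices to show that $s_+-s_-$ is injective. If $s_+v=s_-v$, then $v+s_\pm v\in\mathcal I_+\cap\mathcal I_-=\ker dB^{\mathfrak h}_k=0$ by (F5), and $v-s_\pm v\in*\mathcal I_+\cap*\mathcal I_-=*(\mathcal I_+\cap\mathcal I_-)=0$.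 Adding, $v=0$. This is why the complement of $\mathcal I_S$ is taken to be $*\mathcal I_S$: the single fact (F5) gives both transversalities.

\emph{Continuity.} The spaces $\mathcal I_\pm$ are kernels of smooth bundle maps, of constant dimension by Lemma~\ref{lem:splitting}(iii), so they are smooth subbundles of $T\mathcal{QF}_\Sigma$. Choose locally a smooth family of holonomies $\rho_M$. Cocycles and coboundaries form smooth vector bundles by (F4), $*$ acts on them through the values, and $\omega([\tau],[\tau'])=\int_\Sigma dK_\tau\wedge dK_{\tau'}$ with $K_\tau$ from \eqref{eq:Ktau} is a finite sum of integrals that depends smoothly on $\tau,\tau'$. So $q_+-q_-$ is a continuous family of nondegenerate quadratic forms over the connected space $\mathcal{QF}_\Sigma$, and its signature is constant. At a Fuchsian point it is positive definite by \eqref{eq:qfuchs}.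
\end{proof}

\begin{corollary}\label{cor:local}
$B^{\mathfrak c}_k$ is a local diffeomorphism.
\end{corollary}

\begin{proof}
If $0\ne u\in\ker dB^{\mathfrak c}_k=\mathcal C_+\cap\mathcal C_-$, Proposition~\ref{prop:cone} gives $q_+(u)<0<q_-(u)$, against Proposition~\ref{prop:positive}. Source and target both have dimension $12g-12$.
\end{proof}

\section{The conformal structure at infinity and the main theorem}\label{sec:infinity}

To compare $c^\pm_k$ with $c^\pm_\infty$ we need a map from the $k$-surface to the boundary at infinity whose conformal distortion is a function of $B$. View $\partial_\infty\mathbb H^3$ as the space of future null rays $[\ell]$. Its conformal structure is represented by $\langle d\ell,d\ell\rangle$ for any local section $\ell$ of the null cone: $\langle\ell,\ell\rangle=0$ gives $\langle\ell,d\ell\rangle=0$, so $\langle d(f\ell),d(f\ell)\rangle=f^2\langle d\ell,d\ell\rangle$, and the section with time coordinate $1$ gives the round metric. The \emph{hyperbolic Gauss map} $\mathcal G(x)=[\sigma(x)+\nu(x)]$ sends $x\in\partial\widetilde N$ to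 the endpoint of the outward normal ray $\cosh t\,\sigma+\sinh t\,\nu$.

\begin{lemma}\label{lem:gauss}
$\mathcal G$ is an equivariant diffeomorphism from the lift of the upper (lower) $k$-surface onto $\Omega^+$ (onto $\Omega^-$), and $c^\pm_\infty$ is the class of $\hat{\mathsf g}=\langle d(\sigma+\nu),d(\sigma+\nu)\rangle=\mathrm I((1+B)\cdot,(1+B)\cdot)$.
\end{lemma}

\begin{proof}
The set $\widetilde N$ is closed and convex (Lemma~\ref{lem:position}), and its ideal boundary is $\Lambda$ since $\rho(\Gamma)$ acts cocompactly on it. The open half-space beyond the tangent plane at $x$ misses $\widetilde N$, so its open disc at infinity misses $\Lambda$; this disc contains $\mathcal G(x)$, so $\mathcal G(x)\in\Omega$.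

Let $\xi=[\ell]\in\Omega$ and let $b_\xi(p)=\log(-\langle p,\ell\rangle)$ be the Busemann function, whose sublevel sets are the horoballs at $\xi$. Its gradient is the unit vector with $p-\nabla b_\xi=\ell/|\langle p,\ell\rangle|$, so $\mathcal G(x)=\xi$ if and only if $\nu(x)=-\nabla b_\xi$. A closed horoball accumulates at infinity only at $\xi\notin\Lambda$, so it meets $\widetilde N$ in a compact set, and $b_\xi$ attains its minimum on $\widetilde N$. As $b_\xi$ has no critical point, the minimum is at a boundary point, where $-\nabla b_\xi$ is the outward normal. Conversely, if $\nu(x)=-\nabla b_\xi$, the tangent plane at $x$ has $\widetilde N$ on one side and the horoball through $x$ on the other, touching the plane only at $x$; so $x$ is the unique minimum. Hence $\mathcal G\colon\partial\widetilde N\to\Omega$ is bijective. The pullback of the conformal structure is the class of $\hat{\mathsf g}$, which is positive definite since $B>0$. So $\mathcal G$ is an immersion, hence a diffeomorphism.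

The images of the two lifts are connected, disjoint and cover $\Omega$, so they are its components. The outward normal rays foliate $\mathbb H^3\setminus\operatorname{int}\widetilde N$ (they are the fibers of the nearest point projection) and give equivariant product structures on the two components together with their ideal boundaries. So the upper surface goes to $\Omega^+$ and the lower one to $\Omega^-$, compatibly with markings and orientations.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:distance}]
Let $\beta$ and $\kappa/\beta$ be the eigenvalues of $B$ at a point. The eigenvalues of $\hat{\mathsf g}$ relative to $\mathrm{II}$ are $(1+\beta_i)^2/\beta_i$, and their quotient is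
\[
\frac{(1+\beta)^2/\beta}{(1+\kappa/\beta)^2/(\kappa/\beta)}=\kappa\Big(\frac{1+\beta}{\beta+\kappa}\Big)^2\in(\kappa,\kappa^{-1}),
\]
since $t\mapsto\frac{1+t}{t+\kappa}$ decreases from $\kappa^{-1}$ to $1$ on $(0,\infty)$. By (F2) the identity has dilatation at most $\kappa^{-1/2}$, and the distance is at most $\frac12\log\kappa^{-1/2}=\frac14\log\frac1{1+k}$.
\end{proof}

The bound is uniform in $\beta$ only for $\mathrm{II}$: the eigenvalues of $\hat{\mathsf g}$ relative to $\mathrm I$ have quotient $\beta^2\big(\frac{1+\beta}{\beta+\kappa}\big)^2$, which is unbounded. This is why properness for $h$ and $h^*$ in Section~\ref{sec:mixed} needs an integral estimate.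

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $B^{\mathfrak c}_k(M_n)$ stays in a compact set, then so does $(c^+_\infty,c^-_\infty)(M_n)$ by Proposition~\ref{prop:distance} and (F2), and so does $M_n$ by (F3). Thus $B^{\mathfrak c}_k$ is proper. A proper local diffeomorphism (Corollary~\ref{cor:local}) between connected manifolds is a covering map, and the target is simply connected.
\end{proof}

\section{Mixed data}\label{sec:mixed}

We prove Theorem~\ref{thm:mixed}. The local statement is already contained in Figure~\ref{fig:cones} and its general version: the cones contain all three kernels.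

\begin{lemma}\label{lem:mixedlocal}
For $X,Y\in\{h,c,h^*\}$ the map $M\mapsto(X^+_k,Y^-_k)$ is a local diffeomorphism.
\end{lemma}

\begin{proof}
On $\ker dh_S=\mathcal I_S$ and $\ker dh^*_S=*\mathcal I_S$ (Lemma~\ref{lem:splitting}(iv)) the form $q_S$ vanishes, and on $\mathcal C_S$ we have $\varepsilon q_S\le0$ by Proposition~\ref{prop:cone}. So $u\in\ker dX^+_k\cap\ker dY^-_k$ has $q_+(u)\le0\le q_-(u)$, and $u=0$ by Proposition~\ref{prop:positive}. The dimensions agree.
\end{proof}

For properness we show that a bound on $h_S$ or $h^*_S$ bounds $c_S$. This will follow from a bound on the total mean curvature. Since $\hat{\mathsf g}$ has area form $\det(1+B)\,dA=(1+\kappa+H)\,dA$, it suffices to bound the area of $\hat{\mathsf g}$, and we compare $\hat{\mathsf g}$ with the Poincar\'e metric of $\Omega^\pm$. We use Koebe's $\frac14$-theorem: if $\Phi$ is holomorphic and injective on the unit disc $\mathbb D$, $\Phi(0)=0$, and $\Phi$ omits $w_1\in\mathbb C$, then $|\Phi'(0)|\le4|w_1|$.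

\begin{lemma}\label{lem:meancurv}
For each $k$-surface $S$ of each $M\in\mathcal{QF}_\Sigma$, $\displaystyle\int_SH\,dA\le64\pi(g-1)\frac{1+\sqrt\kappa}{1-\sqrt\kappa}$.
\end{lemma}

\begin{proof}
Let $\Omega_S=\mathcal G(\widetilde S)$, which is $\Omega^+$ or $\Omega^-$, and fix $x\in\widetilde S$. A null vector $\ell$ identifies $T_{[\ell]}\partial_\infty\mathbb H^3$ with the Euclidean plane $\ell^\perp/\mathbb R\ell$, and $\hat{\mathsf g}_x$ is the pullback by $d\mathcal G_x$ of this inner product for $\ell=\sigma(x)+\nu(x)$. The totally geodesic plane tangent to $\widetilde S$ at $x$ has the same $\ell$ there. For this plane $B=0$, so $\hat{\mathsf g}=\mathrm I$ is complete and hyperbolic, and its Gauss map is a conformal diffeomorphism onto the outer disc $D_x$ at infinity. Hence the inner product is the Poincar\'e metric of $D_x$ at $\mathcal G(x)$.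

Use the upper half-space model with $\mathcal G(x)=\infty$ and $\sigma(x)=(0,t)$. The tangent plane is the hemisphere of radius $t$ about $0$. In the coordinate $w=1/z$, $D_x=\{|w|<1/t\}$, whose Poincar\'e metric at $w=0$ is $2t|dw|$. Let $\delta$ be the Euclidean diameter of the compact set $\Lambda\subset\mathbb C$. Then $\Lambda$ lies in a closed disc of radius $\delta$, so $C$ lies at height at most $\delta$. The logarithm of the height is $1$-Lipschitz and $\sigma(x)$ is within $d$ of $C$, with $d$ as in Lemma~\ref{lem:position}; so $t\le e^d\delta$.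

Choose $z_0,z_1\in\Lambda$ with $|z_0-z_1|=\delta$, and a conformal bijection $F\colon\mathbb D\to\Omega_S$ with $F(0)=\infty$. Then $\Phi=1/(F-z_0)$ is holomorphic and injective, vanishes at $0$ and omits $1/(z_1-z_0)$, so $|\Phi'(0)|\le4/\delta$. The coordinate $1/(z-z_0)=w/(1-z_0w)$ has derivative $1$ with respect to $w$ at $w=0$, so the Poincar\'e metric of $\Omega_S$ at $w=0$ is $2|dw|/|\Phi'(0)|\ge\frac\delta2|dw|$. Thus $\hat{\mathsf g}$-lengths are at most $4t/\delta\le4e^d$ times Poincar\'e lengths. By Lemma~\ref{lem:gauss}, $\mathcal G$ descends to a diffeomorphism onto $\Omega_S/\rho(\Gamma)$, which has Poincar\'e area $4\pi(g-1)$. So $\int(1+\kappa+H)\,dA\le16e^{2d}\cdot4\pi(g-1)$, and Lemma~\ref{lem:position} concludes.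
\end{proof}

For a metric $\mathsf g$ and a simple closed curve $\gamma$ let $\ell_{\mathsf g}(\gamma)$ be the infimum of the lengths of curves homotopic to $\gamma$. The \emph{extremal length} is $\operatorname{Ext}_c(\gamma)=\sup_{\mathsf g}\ell_{\mathsf g}(\gamma)^2/\operatorname{Area}(\mathsf g)$, over metrics $\mathsf g$ in the conformal class $c$. Kerckhoff's formula says
\[
d_{\mathrm{Teich}}(c,c')=\tfrac12\log\sup_\gamma\frac{\operatorname{Ext}_c(\gamma)}{\operatorname{Ext}_{c'}(\gamma)},
\]
with supremum over simple closed curves. Weighted simple closed curves lie in the space $\mathcal{ML}$ of nonzero measured laminations, whose projectivization $\mathbb P\mathcal{ML}$ is compact; $\operatorname{Ext}_c$ extends to a continuous positive function on $\mathcal{ML}$, homogeneous of degree $2$, and $(h,\gamma)\mapsto\ell_h(\gamma)$ to a continuous positive function on $\mathcal T^{\mathfrak h}\times\mathcal{ML}$, homogeneous of degree $1$ in $\gamma$.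

\begin{proof}[Proof of Theorem~\ref{thm:mixed}]
Let $\mathsf m$ be $h=|k|\mathrm I$ or $h^*=\frac{|k|}\kappa\mathrm{III}$ on a $k$-surface $S$. We have $\operatorname{tr}_{\mathrm{II}}\mathrm I=\operatorname{tr}B^{-1}=H/\kappa$, $\operatorname{tr}_{\mathrm{II}}\mathrm{III}=H$ and $dA_{\mathrm{II}}=\sqrt\kappa\,dA$, so in both cases
\[
\int\operatorname{tr}_{\mathrm{II}}(\mathsf m)\,dA_{\mathrm{II}}=\frac{|k|}{\sqrt\kappa}\int H\,dA\le E,
\]
with $E=E(k,g)$ by Lemma~\ref{lem:meancurv}. The metric $\operatorname{tr}_{\mathrm{II}}(\mathsf m)\,\mathrm{II}$ lies in the class $c_S$, has area at most $E$, and dominates $\mathsf m$, since each eigenvalue of $\mathsf m$ relative to $\mathrm{II}$ is less than their sum. Hence $\operatorname{Ext}_{c_S}(\gamma)\ge\ell_{\mathsf m}(\gamma)^2/E$ for every $\gamma$.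

Suppose that $\mathsf m(M_n)$ stays in a compact set $\mathcal K\subset\mathcal T^{\mathfrak h}$, and fix a conformal structure $c_0$. The function $\ell_h(\gamma)^2/\operatorname{Ext}_{c_0}(\gamma)$ is continuous and positive on the compact set $\mathcal K\times\mathbb P\mathcal{ML}$, so it is at least some $m_0>0$. Then $\operatorname{Ext}_{c_0}(\gamma)\le\frac E{m_0}\operatorname{Ext}_{c_S(M_n)}(\gamma)$ for all $\gamma$, and $d_{\mathrm{Teich}}(c_0,c_S(M_n))\le\frac12\log\frac E{m_0}$ by Kerckhoff's formula. So for every choice of $X,Y$, if $(X^+_k,Y^-_k)(M_n)$ stays in a compact set, then so does $B^{\mathfrak c}_k(M_n)$, and so does $M_n$ by Theorem~\ref{thm:main}. With Lemma~\ref{lem:mixedlocal}, the maps are proper local diffeomorphisms between connected manifolds with simply connected targets, hence diffeomorphisms.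
\end{proof}

\begin{remark}[Different curvatures at the two ends]
The two ends are treated separately except in Proposition~\ref{prop:positive}. The arguments therefore apply to $M\mapsto(X^+_{k_+},Y^-_{k_-})$ for any $k_\pm\in(-1,0)$ such that $d(h^+_{k_+},h^-_{k_-})$ is everywhere invertible. At a Fuchsian point, with $\tanh^2r_\pm=1+k_\pm$, formula \eqref{eq:qfuchs} gives
\[
q_+-q_-=\tfrac12(\sinh2r_++\sinh2r_-)(|\varphi|^2+|\psi|^2)-(\cosh2r_+-\cosh2r_-)\langle\varphi,\psi\rangle .
\]
This is positive definite because $|\langle\varphi,\psi\rangle|\le\frac12(|\varphi|^2+|\psi|^2)$ and $|\cosh a-\cosh b|<\sinh a+\sinh b$ for $a,b>0$, the latter being $e^{-a}<e^b$ and $e^{-b}<e^a$.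
\end{remark}

\begin{thebibliography}{1}

\bibitem{Mazzoli}
Filippo Mazzoli, \emph{Constant Gaussian curvature foliations and Schl\"afli formulas of hyperbolic $3$-manifolds}, arXiv:1910.06203 (2019).

\end{thebibliography}
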